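\title{Graphs of maximum average degree less than $k$ are flexibly $k$-choosable}

\begin{abstract}
For every $k\ge2$ we prove that there is $\varepsilon=\varepsilon(k)>0$ with the following property. If $G$ is a finite graph of maximum average degree less than $k$ and every vertex has a list of $k$ colors, then $G$ has a random proper coloring from the lists in which every vertex receives every color of its list with probability at least $\varepsilon$. Consequently, whenever some vertices request a color from their lists, some coloring satisfies an $\varepsilon$-fraction of the requests. This answers a question from a paper of Bi and Bradshaw. The main tool is a sharp condition under which a $k$-colorable graph can be colored from lists that have lost some of their $k$ colors. We combine it with a decomposition of $G$ into layers of bounded degree and color the layers one after another.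
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite and simple. A \emph{list assignment} on a graph $G$ is a map $L$ that gives each vertex $v$ a set $L(v)\subseteq\mathbb N$ of colors; it is a \emph{$k$-assignment} if $|L(v)|=k$ for every $v$. An \emph{$L$-coloring} of $G$ is a map $\varphi$ with $\varphi(v)\in L(v)$ for every vertex $v$ and $\varphi(v)\neq\varphi(w)$ for every edge $vw$. The graph $G$ is \emph{$k$-choosable} if it has an $L$-coloring for every $k$-assignment $L$.

Choosability asks for one coloring. Flexibility asks whether there are enough colorings to respect preferences. A \emph{request} consists of a set $U\subseteq V(G)$ and a preferred color $c_u\in L(u)$ for each $u\in U$. For $\varepsilon>0$, the graph $G$ is \emph{$\varepsilon$-flexibly $k$-choosable} if for every $k$-assignment $L$ and every request there is an $L$-coloring $\varphi$ with $\varphi(u)=c_u$ for at least $\varepsilon|U|$ vertices $u\in U$. If every request with $|U|=1$ can be satisfied, then $\varepsilon=1/|V(G)|$ works for trivial reasons, so the content of the definition lies in finding one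 $\varepsilon$ for a whole class of graphs.

The classes considered here are defined by sparsity. The \emph{maximum average degree} $\mathrm{mad}(G)$ is the maximum of $2|E(H)|/|V(H)|$ over all nonempty subgraphs $H$ of $G$. If $\mathrm{mad}(G)<k$, then every nonempty subgraph of $G$ has a vertex of degree at most $k-1$; that is, $G$ is \emph{$(k-1)$-degenerate}. Deleting such vertices one at a time and coloring them greedily in the reverse order shows that $G$ is $k$-choosable. The greedy argument offers no control over the outcome: a vertex with $k-1$ colored neighbors may have a single color left. Dvo\v{r}\'ak, Norin and Postle proved that the stronger hypothesis $\mathrm{mad}(G)<k-1+\frac{2}{k+2}$ makes $G$ $\varepsilon$-flexibly $k$-choosable for some $\varepsilon=\varepsilon(k)>0$. The following question, from the paper of Bi and Bradshaw~\cite{BiBradshaw}, asks for the whole range in which the greedy argument applies.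

\begin{quote}
\emph{Let $k\ge2$ be an integer. Is there an $\varepsilon>0$, depending only on $k$, such that every graph $G$ with $\mathrm{mad}(G)<k$ is $\varepsilon$-flexibly $k$-choosable?}
\end{quote}

There is a reason to expect a positive answer and a reason for caution. A single request can always be satisfied (Corollary~\ref{cor:one}); if requests that lie far apart do not interact and the degrees are bounded, then a constant fraction of any set of requests is pairwise far apart and can be satisfied simultaneously. But $\mathrm{mad}(G)<k$ does not bound the degrees, and one vertex of large degree can be close to all requests and influence all of them (Example~\ref{ex:diamonds}). The answer is nevertheless yes, in a strong form.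

\begin{theorem}\label{thm:main}
For every $k\ge2$ there is $\varepsilon=\varepsilon(k)>0$ such that for every finite graph $G$ with $\mathrm{mad}(G)<k$ and every $k$-assignment $L$ there is a random $L$-coloring $\varphi$ of $G$ with $\Pr[\varphi(v)=c]\ge\varepsilon$ for all $v\in V(G)$ and $c\in L(v)$.
\end{theorem}

Let $w(v,c)\ge0$ be arbitrary real weights on the pairs $(v,c)$ with $c\in L(v)$. For the random coloring of Theorem~\ref{thm:main},
\[
\mathbb E\sum_{v}w(v,\varphi(v))=\sum_{v}\sum_{c\in L(v)}w(v,c)\Pr[\varphi(v)=c]\ \ge\ \varepsilon\sum_{v}\sum_{c\in L(v)}w(v,c),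
\]
so some $L$-coloring collects an $\varepsilon$-fraction of the total weight. A request is the case $w(u,c_u)=1$ for $u\in U$ and $w=0$ otherwise. Thus every graph with $\mathrm{mad}(G)<k$ is $\varepsilon(k)$-flexibly $k$-choosable, even for weighted requests, and one distribution serves all requests at once.

The hypothesis cannot be relaxed to $\mathrm{mad}(G)\le k$, because $\mathrm{mad}(K_{k+1})=k$ and $K_{k+1}$ has no coloring when all lists are equal; so $k$ is the exact threshold. The constant necessarily satisfies $\varepsilon(k)\le1/k$: in $K_k$, where $\mathrm{mad}=k-1$, let all lists be equal and let all vertices request the same color. For $k=2$ we obtain $\varepsilon(2)=\frac12$, which is therefore best possible. For $k\ge3$ the proof gives an explicit but very small constant.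

To build a coloring in stages one needs to know when a partial coloring extends. After some vertices are colored, an uncolored vertex $v$ has lost some number $r(v)$ of its $k$ colors. The next theorem is the tool for this situation. We write $t^+=\max(t,0)$.

\begin{theorem}\label{thm:lists}
Let $k\ge2$, let $H$ be a $k$-colorable graph, let $r:V(H)\to\mathbb Z_{\ge0}$, and let $L$ be a list assignment with $|L(v)|\ge k-r(v)$ for all $v$. If
\begin{equation}\label{eq:hyp}
\sum_v r(v)+\sum_v\bigl(\deg_H(v)+r(v)-k\bigr)^+\le k-1,
\end{equation}
then $H$ is $L$-colorable.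
\end{theorem}

The first sum is the total number of lost colors; the second measures by how much the degrees exceed the guaranteed list sizes $k-r(v)$. The bound $k-1$ cannot be raised to $k$: for $H=K_k$ with equal lists of size $k-1$ and $r\equiv1$, the first sum is $k$, the second is $0$, and there is no coloring. The assumption that $H$ is $k$-colorable is needed as well: for $K_{k+1}$ with equal lists of size $k$ and $r\equiv0$ both sums vanish.

Section~\ref{sec:examples} settles $k=2$ and shows the plan for $k\ge3$ on one example. Theorem~\ref{thm:lists} is proved in Section~\ref{sec:lists}. Section~\ref{sec:obstructions} translates it into a statement about the minimal sets that block an extension and bounds the size of these sets. Sections~\ref{sec:layers} and~\ref{sec:planting} construct the layers and the random coloring, and reduce Theorem~\ref{thm:main} to questions about the existence of extensions, which Sections~\ref{sec:tasks} and~\ref{sec:tight} answer. Section~\ref{sec:proof} assembles the proof.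

\section{The potential, forests, and diamonds on a hub}\label{sec:examples}

For a real function $g$ on the vertices and a vertex set $S$ we write $g(S)=\sum_{v\in S}g(v)$. Let $N(v)$ be the set of neighbors of $v$, let $d_S(v)=|N(v)\cap S|$, let $e(S)$ be the number of edges with both ends in $S$, and for disjoint $S,T$ let $e(S,T)=d_S(T)$ be the number of edges between $S$ and $T$. Let $[k]=\{1,\dots,k\}$. With $k$ fixed, the \emph{potential} of $S$ is the integer
\[
f(S)=k|S|-2e(S)=\sum_{v\in S}\bigl(k-d_S(v)\bigr).
\]
We have $f(\emptyset)=0$, $f(\{v\})=k$, and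
\begin{equation}\label{eq:add}
f(S\cup T)=f(S)+f(T)-2e(S,T)\qquad\text{for disjoint }S,T.
\end{equation}
Among the subgraphs on a given vertex set the induced one has the most edges, so $\mathrm{mad}(G)<k$ holds if and only if $f(S)\ge1$ for all nonempty $S\subseteq V(G)$.

\begin{proposition}\label{prop:forests}
Theorem~\ref{thm:main} holds for $k=2$ with $\varepsilon(2)=\frac12$.
\end{proposition}

\begin{proof}
A cycle has average degree $2$, so $G$ is a forest. Root each component. For a vertex $v$ with parent $w$ there is a bijection $\pi_v:L(w)\to L(v)$ without fixed points: if the lists are disjoint take either bijection, and if $L(w)=\{a,c\}$ and $L(v)=\{a,b\}$ take $a\mapsto b$, $c\mapsto a$. Color each root uniformly from its list, and put $\varphi(v)=\pi_v(\varphi(w))$ for every vertex $v$ with parent $w$. The coloring is proper because no $\pi_v$ has a fixed point, and $\varphi(v)$ is uniform on $L(v)$ by induction on the depth, because each $\pi_v$ is a bijection.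
\end{proof}

For $k\ge3$ the proof is of a different kind. Its three ingredients are visible in the following family.

\begin{example}\label{ex:diamonds}
Let $k=3$. The graph $G_n$ consists of $n$ disjoint \emph{diamonds} and a \emph{hub} $z$. The $i$-th diamond has vertex set $X_i=\{u_i,a_i,b_i,y_i\}$ and all edges except $u_iy_i$, and $z$ is adjacent to $y_1,\dots,y_n$; see Figure~\ref{fig:diamonds}. A subset of $X_i$ with $1,2,3,4$ vertices has potential at least $3,4,3,2$, respectively. Let $S\ne\emptyset$ and $S_i=S\cap X_i$. If $z\notin S$, then $f(S)=\sum_if(S_i)\ge2$; if $z\in S$, then $f(S)=3+\sum_i\bigl(f(S_i)-2d_{S_i}(z)\bigr)\ge3$ by \eqref{eq:add}. Hence $\mathrm{mad}(G_n)<3$.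

Let all lists be $\{1,2,3\}$. In every coloring, $u_i$ and $y_i$ get the one color missing on $a_i,b_i$, so $\varphi(u_i)=\varphi(y_i)\ne\varphi(z)$. The vertices $u_i$ lie within distance $6$ of each other, and the color of $z$ destroys every request for that color at any $u_i$. The remedy is to color $z$ first, uniformly at random, and then, independently in each diamond, to give $y_i$ and $u_i$ one of the two other colors at random and $a_i,b_i$ the remaining colors in random order. Then $\Pr[\varphi(u_i)=c]=\frac23\cdot\frac12=\frac13$.

Three features will be generalized. The vertex of large degree is colored first (Section~\ref{sec:layers}). Once it is colored, the rest has bounded degree and its distant parts do not interact (Section~\ref{sec:planting}). The wish $\varphi(u_i)=c$ is translated, through the triangle $a_ib_iy_i$, into the wish $\varphi(z)\neq c$ at a vertex that is colored earlier and is not even adjacent to $u_i$ (Sections~\ref{sec:tasks} and~\ref{sec:tight}). The potential detects the triangle: adding it to $\{u_i,z\}$ lowers $f$ from $6$ to $3$, a drop of exactly $k$.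
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9, v/.style={circle,fill,inner sep=1.6pt}]
\node[v,label=below:$z$] (z) at (0,0) {};
\node[v,label=left:$y_1$] (y1) at (-2.2,0.9) {};
\node[v,label=left:$a_1$] (a1) at (-2.9,1.8) {};
\node[v,label=right:$b_1$] (b1) at (-1.5,1.8) {};
\node[v,label=left:$u_1$] (u1) at (-2.2,2.7) {};
\node[v,label=right:$y_n$] (y2) at (2.2,0.9) {};
\node[v,label=left:$a_n$] (a2) at (1.5,1.8) {};
\node[v,label=right:$b_n$] (b2) at (2.9,1.8) {};
\node[v,label=right:$u_n$] (u2) at (2.2,2.7) {};
\node at (0,1.8) {$\cdots$};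
\draw (z)--(y1) (z)--(y2) (a1)--(u1)--(b1) (a2)--(u2)--(b2);
\draw[very thick] (y1)--(a1)--(b1)--(y1) (y2)--(a2)--(b2)--(y2);
\end{tikzpicture}
\caption{The graph $G_n$: $n$ copies of $K_4$ minus an edge, each joined by one edge to a hub $z$. Its maximum average degree is less than $3$. If all lists are $\{1,2,3\}$, the thick triangle $a_ib_iy_i$ forces $u_i$ and $z$ to have different colors.}\label{fig:diamonds}
\end{figure}

\section{Coloring from shortened lists}\label{sec:lists}

The model case of Theorem~\ref{thm:lists} is $k=2$, $r\equiv0$ and $H$ an even cycle, with lists of size $2$. If some adjacent vertices $a,v$ have different lists, color $a$ with a color $\alpha\in L(a)\setminus L(v)$ and continue greedily around the cycle, away from $v$. Each vertex before $v$ has one colored neighbor when it is reached, and $v$ has two, one of which uses a color outside $L(v)$. If all lists are equal, rename the colors of a proper $2$-coloring. The general proof has the same two halves: Steps 2 and 3 force the lists to agree along vertices whose degree equals their list size, and Step 4 renames the colors of a $k$-coloring.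

\begin{proof}[Proof of Theorem~\ref{thm:lists}]
Fix $k$ and let $(H,L,r)$ be a counterexample with the fewest vertices; put $V=V(H)$. By \eqref{eq:hyp}, $r(v)\le k-1$ for all $v$, and after deleting colors we may assume $|L(v)|=k-r(v)\ge1$. Induced subgraphs of $H$ are $k$-colorable, so minimality gives the following.
\begin{itemize}
\item[(M)] If $T\subsetneq V$, $r':T\to\mathbb Z_{\ge0}$, $|L'(y)|\ge k-r'(y)$ on $T$, and $H[T]$ is not $L'$-colorable, then $r'(T)+\sum_{y\in T}\bigl(d_T(y)+r'(y)-k\bigr)^+\ge k$.
\end{itemize}
For $L'=L$ and $r'=r$ the left side is at most the left side of \eqref{eq:hyp}. Hence $H[T]$ is $L$-colorable for every $T\subsetneq V$. Define the \emph{excess} $x_v=\deg_H(v)+r(v)-k=\deg_H(v)-|L(v)|$.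

\smallskip\noindent\emph{Step 1: $x_v\ge0$ for all $v$.} Otherwise an $L$-coloring of $H-v$ extends to $v$, which has more colors than neighbors. So \eqref{eq:hyp} reads $r(V)+x(V)\le k-1$. Call $v$ \emph{low} if $x_v=0$, that is, if $\deg_H(v)=|L(v)|$.

\smallskip\noindent\emph{Step 2: if $v$ is low and $a\in N(v)$, then $L(a)\subseteq L(v)$.} Suppose $\alpha\in L(a)\setminus L(v)$. As in the cycle, we try to give $a$ the color $\alpha$. A greedy continuation could now get stuck at vertices of positive excess, so we count instead: we split $H-a$ into two parts, apply (M) to each, and find that the two demands of $k$ cannot both be paid.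

Let $L_1(y)=L(y)\setminus\{\alpha\}$ for $y\in N(a)$ and $L_1(y)=L(y)$ for the other $y\neq a$, and let $r_1=r+d_{\{a\}}$, so that $|L_1(y)|\ge k-r_1(y)$. The graph $H-a$ is not $L_1$-colorable, since otherwise we could color $a$ with $\alpha$. Let $T\subseteq V\setminus\{a\}$ be minimal such that $H[T]$ is not $L_1$-colorable. Then $d_T(y)\ge|L_1(y)|$ for $y\in T$, by the argument of Step 1. Since $|L_1(v)|=|L(v)|=\deg_H(v)>\deg_{H-a}(v)$, we have $v\notin T$, and so $Q=V\setminus(T\cup\{a\})$ is nonempty. For $y\in T$,
\[
0\le d_T(y)+r_1(y)-k=\deg_H(y)-d_Q(y)+r(y)-k=x_y-d_Q(y).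
\]
Thus (M) for $(T,L_1,r_1)$ gives
\begin{equation}\label{eq:T}
r(T)+d_T(a)+x(T)-e(T,Q)\ge k.
\end{equation}
Because $Q\neq\emptyset$, the graph $H[T\cup\{a\}]$ has an $L$-coloring. Fix one, and delete from the list of each $y\in Q$ the colors of its neighbors in $T\cup\{a\}$. The resulting lists have size at least $k-r_2(y)$ with $r_2=r+d_{T\cup\{a\}}$, and $H[Q]$ is not colorable from them. Here $d_Q(y)+r_2(y)-k=x_y\ge0$ on $Q$, so (M) gives
\begin{equation}\label{eq:Q}
r(Q)+e(T,Q)+d_Q(a)+x(Q)\ge k.
\end{equation}
Add \eqref{eq:T} and \eqref{eq:Q}. The terms $e(T,Q)$ cancel, and $d_T(a)+d_Q(a)=\deg_H(a)=k+x_a-r(a)$. We obtain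
\[
\bigl(r(V)-r(a)\bigr)+\bigl(x(V)-x_a\bigr)+k+x_a-r(a)\ge2k,
\]
that is, $r(V)+x(V)\ge k+2r(a)\geq k$, a contradiction.

\smallskip\noindent\emph{Step 3: every low vertex has $r(v)=0$.} Let $v$ be low with $r(v)=s\ge1$; recall $s\le k-1$. It has $k-s$ neighbors, and each neighbor $a$ has $|L(a)|\le|L(v)|$ by Step 2, that is, $r(a)\ge s$. Summing over $v$ and its neighbors, $r(V)\ge s(k-s+1)=k+(s-1)(k-s)\ge k$, a contradiction.

\smallskip\noindent\emph{Step 4: coloring $H$.} Let $W=\{v:x_v\ge1\}$; then $|W|\le x(V)$. Adjacent low vertices have equal lists by Step 2, so on each component $C$ of $H-W$ all lists equal one set $M_C$, and $|M_C|=k$ by Step 3. Let $W_C$ be the set of vertices of $W$ with a neighbor in $C$; Step 2 gives $L(h)\subseteq M_C$ for $h\in W_C$.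

Let $\sigma:V\to[k]$ be a proper coloring of $H$. We want to color each $C$ by $\pi_C\circ\sigma$ for a bijection $\pi_C:[k]\to M_C$. This is compatible with a coloring $\varphi$ of $W$ if $\varphi=\pi_C\circ\sigma$ on $W_C$, so two vertices of $W_C$ must get the same color exactly when $\sigma$ agrees on them. To record these constraints, let $\Theta$ be the graph on $W$ in which $h,h'$ are adjacent if $\sigma(h)=\sigma(h')$ and $h,h'\in W_C$ for some $C$. Let $\kappa_1,\dots,\kappa_m$ be the vertex sets of its components. Then $\sigma$ is constant on each $\kappa_i$, and $m\le|W|\le x(V)$.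

The lists on $\kappa_i$ have many common colors. Order $\kappa_i$ as $h_1,\dots,h_n$ so that each $h_t$ with $t\ge2$ is $\Theta$-adjacent to some $h_{t'}$ with $t'<t$, and let $I_t=L(h_1)\cap\dots\cap L(h_t)$. If $h_t,h_{t'}\in W_C$, then $I_{t-1}\setminus L(h_t)\subseteq L(h_{t'})\setminus L(h_t)\subseteq M_C\setminus L(h_t)$, and the last set has $k-|L(h_t)|=r(h_t)$ elements. Since $|I_1|=k-r(h_1)$,
\[
|I_n|\ge k-r(\kappa_i)\ge k-r(V)\ge x(V)+1>m.
\]
So we can choose pairwise distinct colors $\alpha_1,\dots,\alpha_m$ with $\alpha_i\in\bigcap_{h\in\kappa_i}L(h)$. Put $\varphi(h)=\alpha_i$ for $h\in\kappa_i$. Adjacent vertices of $W$ differ under $\sigma$, so they lie in different $\kappa_i$ and get different colors.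

Fix a component $C$ and $h,h'\in W_C$. Then $\sigma(h)=\sigma(h')$ if and only if $h,h'$ lie in the same $\kappa_i$, which holds if and only if $\varphi(h)=\varphi(h')$. Hence $\sigma(h)\mapsto\varphi(h)$ is a well-defined injection from $\sigma(W_C)$ to $M_C$. Extend it to a bijection $\pi_C:[k]\to M_C$ and put $\varphi(v)=\pi_C(\sigma(v))\in L(v)$ for $v\in C$. On $C\cup W_C$ we have $\varphi=\pi_C\circ\sigma$, which is proper, and every edge with an end in $C$ lies in $C\cup W_C$. So $\varphi$ is an $L$-coloring of $H$, a contradiction.
\end{proof}

\section{Obstructions}\label{sec:obstructions}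

Fix a graph $G$ with $\mathrm{mad}(G)<k$ and a $k$-assignment $L$; for the moment $k\ge2$. A \emph{reduced assignment} on a set $X\subseteq V(G)$ is a pair $(L',r)$ of a list assignment $L'$ on $X$ and a function $r:X\to\mathbb Z_{\ge0}$ with $|L'(v)|\ge k-r(v)$. An \emph{obstruction} for $(L',r)$ is a nonempty set $T\subseteq X$ such that $G[T]$ is not $L'$-colorable but $G[T']$ is $L'$-colorable for every $T'\subsetneq T$. Every subset of $X$ that is not $L'$-colorable contains an obstruction. The \emph{pressure} of a set $T\subseteq X$ is
\[
\psi_r(T)=2r(T)-f(T).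
\]

Let $T$ be an obstruction. Then $G[T]$ is connected, since otherwise its components could be colored separately. Each $v\in T$ has $d_T(v)\ge|L'(v)|\ge k-r(v)$, since otherwise a coloring of $T\setminus\{v\}$ would extend. So the excess $x_v=d_T(v)+r(v)-k$ is nonnegative, and summing over $T$ gives
\begin{equation}\label{eq:excess}
x(T)=r(T)-f(T),\qquad \psi_r(T)=r(T)+x(T).
\end{equation}
The pressure of $T$ is therefore the left side of \eqref{eq:hyp} for $H=G[T]$. This graph is $k$-colorable because $G$ is $(k-1)$-degenerate, and Theorem~\ref{thm:lists} takes the following form.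

\begin{lemma}\label{lem:pressure}
Every obstruction $T$ for a reduced assignment $(L',r)$ satisfies $\psi_r(T)\ge k$.
\end{lemma}

The basic source of reduced assignments is precoloring. Let $\zeta$ be an $L$-coloring of $G[P]$ and let $X\subseteq V(G)\setminus P$. Put $L'(v)=L(v)\setminus\zeta(N(v)\cap P)$ and $r=d_P$ on $X$; we call $(L',r)$ the assignment \emph{left by $\zeta$}. Then $\zeta$ extends to $G[P\cup X]$ if and only if $X$ contains no obstruction, and by \eqref{eq:add}
\[
\psi_r(T)=2e(T,P)-f(T)=f(P)-f(P\cup T).
\]
So Lemma~\ref{lem:pressure} says that a coloring of $P$ can only be blocked by a set whose addition lowers the potential by at least $k$, as the triangle did in Example~\ref{ex:diamonds}.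

\begin{corollary}\label{cor:one}
Let $k\ge2$, $\mathrm{mad}(G)<k$, let $L$ be a $k$-assignment, $u\in V(G)$ and $c\in L(u)$. Then some $L$-coloring $\varphi$ of $G$ has $\varphi(u)=c$.
\end{corollary}

\begin{proof}
Color $P=\{u\}$ with $c$. An obstruction $T$ for the assignment left by this coloring would satisfy $k\le\psi_r(T)=k-f(T\cup\{u\})\le k-1$.
\end{proof}

\emph{From now on $k\ge3$.} To treat many requests we also need an upper bound on the size of an obstruction in terms of its pressure: it will imply that a single obstruction cannot connect distant parts of the graph. The vertices of positive excess are few by \eqref{eq:excess}. The others have as many colors as neighbors, and for them there is a structure theorem. Recall that a \emph{block} of a graph is a maximal connected subgraph without a cutvertex, and that every edge lies in exactly one block. If $C$ is connected with at least two vertices and its blocks $B$ have $n_B$ vertices, then $|V(C)|-1=\sum_B(n_B-1)$, because $C$ can be built by adding blocks one at a time, each sharing exactly one vertex with the union of the previous ones. A \emph{Gallai tree} is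 a connected graph all of whose blocks are complete graphs or odd cycles.

\begin{theorem}[Borodin (1979); Erd\H{o}s, Rubin and Taylor (1979)]\label{thm:gallai}
Let $C$ be a connected graph and $L'$ a list assignment with $|L'(v)|\ge\deg_C(v)$ for all $v$. If $C$ is not $L'$-colorable, then $C$ is a Gallai tree.
\end{theorem}

\begin{lemma}\label{lem:gallai}
Let $k\ge3$, let $C\ne K_{k+1}$ be a Gallai tree of maximum degree at most $k$, and let $f(C)=k|V(C)|-2|E(C)|$. Then $f(C)\ge|V(C)|/(2k)$, and $f(C)=k$ only if $C$ is $K_1$ or $K_k$.
\end{lemma}

\begin{proof}
For $C=K_1$ we have $f(C)=k$. Otherwise every block has at least two vertices, and $f(C)=k+\sum_Bg(B)$ with $g(B)=k(n_B-1)-2|E(B)|$. Let $B=K_n$. Then $n\le k+1$ by the degree bound, and $n=k+1$ would force $C=K_{k+1}$, since no vertex of $B$ could have a further edge. So $2\le n\le k$ and $g(B)=(n-1)(k-n)$, which is $0$ for $n=k$ and at least $n-1$ otherwise. Let $B$ be an odd cycle of length $n\ge5$. Then $g(B)=k(n-1)-2n=(k-3)(n-1)+n-3\ge n-3\ge(n-1)/2$. Thus $g(B)\ge(n_B-1)/2$ for every block $B\ne K_k$.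

Let $\nu$ be the number of blocks isomorphic to $K_k$, and let $\omega$ be the sum of $n_B-1$ over the other blocks. Then $|V(C)|=1+\omega+(k-1)\nu$ and $f(C)\ge k+\omega/2$. The blocks $K_k$ are pairwise disjoint, as a common vertex would have degree at least $2(k-1)>k$. Hence $k\nu\le|V(C)|$, which gives $\nu\le1+\omega$ and $|V(C)|\le k(1+\omega)$. Therefore $f(C)\ge(1+\omega)/2\ge|V(C)|/(2k)$. If $f(C)=k$, then $\omega=0$, so $\nu\le1$, the only block is $K_k$, and $C=K_k$.
\end{proof}

Put $\Lambda=2k(k+2)$.

\begin{lemma}\label{lem:size}
Let $T$ be an obstruction for a reduced assignment $(L',r)$.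
\begin{itemize}
\item[(a)] $|T|\le\Lambda\,\psi_r(T)$.
\item[(b)] If $x(T)=0$ and $r(T)=k$, then $G[T]$ is $K_1$ or $K_k$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $F=\{v\in T:x_v=0\}$ and $W=T\setminus F$, so $|W|\le x(T)$. Let $C$ be a component of $G[F]$. By minimality of $T$ there is an $L'$-coloring of $T\setminus V(C)$. A vertex $v$ of $C$ has $|L'(v)|\ge k-r(v)=d_T(v)$, so after deleting the colors of its colored neighbors it keeps at least $\deg_C(v)$ colors. The coloring does not extend to $C$, so $C$ is a Gallai tree by Theorem~\ref{thm:gallai}. Its degrees are at most $k-r(v)\le k$, and $C\ne K_{k+1}$ because $f(K_{k+1})=0$. Summing Lemma~\ref{lem:gallai} over the components gives $|F|\le2kf(F)$. For $v\in F$ we have $k-d_F(v)=r(v)+d_T(v)-d_F(v)=r(v)+d_W(v)$, so $f(F)=r(F)+e(F,W)$, and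
\[
e(F,W)\le\sum_{h\in W}d_T(h)=\sum_{h\in W}\bigl(k+x_h-r(h)\bigr)\le k|W|+x(T)\le(k+1)x(T).
\]
Hence $|T|=|F|+|W|\le2k\,r(T)+\bigl(2k(k+1)+1\bigr)x(T)\le\Lambda\bigl(r(T)+x(T)\bigr)$, which is (a) by \eqref{eq:excess}.

In (b), $W=\emptyset$, so the connected graph $G[T]$ is itself the Gallai tree $C$, and $f(T)=r(T)-x(T)=k$. Apply Lemma~\ref{lem:gallai}.
\end{proof}

\begin{remark}\label{rem:k2}
Part (a) fails for $k=2$. Take a path with an odd number $n\ge3$ of vertices, lists $\{1\}$ and $\{2\}$ at the ends, lists $\{1,2\}$ inside, and $r=1$ at the ends and $0$ inside. The whole path is an obstruction with $r(T)=2$, $f(T)=2$ and pressure $2$, for every such $n$. This is why forests were treated separately.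
\end{remark}

\section{Layers}\label{sec:layers}

We want to color the vertices of large degree first. Let $B$ be the set of these vertices. A coloring of $G[B]$ need not extend to $G$, because some set may lower the potential of $B$ by $k$ or more. So we enlarge $B$ to a superset of smallest potential, which no addition can lower. This superset must also be smaller than $V(G)$ if the construction is to be iterated, and for this reason we minimize $f(S)+\delta|S|$ with a small penalty $\delta>0$. The price is an error term $\delta|S|$, which is harmless on sets of bounded size and is absorbed by Lemma~\ref{lem:size}(a) on obstructions. Put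
\[
\delta=\frac1{8\Lambda k},\qquad D=\Bigl\lceil\frac{k(k+\delta)}{\delta}\Bigr\rceil .
\]
We shall use that $\Lambda\delta=\frac1{8k}<\frac12$ and that $\delta n<1$ for $n<8\Lambda k$.

Let $V_1=V(G)$. Given $V_i\neq\emptyset$, let $B_i=\{v\in V_i:d_{V_i}(v)>D\}$, let $V_{i+1}$ be a set that minimizes $f(S)+\delta|S|$ among all $S$ with $B_i\subseteq S\subseteq V_i$, and let $Y_i=V_i\setminus V_{i+1}$.

\begin{lemma}\label{lem:layers}
There is $s$ with $V_1\supsetneq V_2\supsetneq\dots\supsetneq V_{s+1}=\emptyset$, and for every $i\le s$:
\begin{itemize}
\item[(L1)] $d_{V_i}(v)\le D$ for all $v\in Y_i$;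
\item[(L2)] $2e(S,V_{i+1})\le f(S)+\delta|S|$ for all $S\subseteq Y_i$;
\item[(L3)] $2d_{V_{i+1}}(v)\le k$ for all $v\in Y_i$.
\end{itemize}
\end{lemma}

\begin{proof}
Summing degrees in $G[V_i]$ gives $D|B_i|\le2e(V_i)<k|V_i|$. Since $f(V_{i+1})\ge0$ and $B_i$ is a competitor in the minimization,
\[
\delta|V_{i+1}|\le f(B_i)+\delta|B_i|\le(k+\delta)|B_i|<\frac{(k+\delta)k}{D}|V_i|\le\delta|V_i|.
\]
So the sets decrease strictly and reach $\emptyset$. Property (L1) holds because $B_i\subseteq V_{i+1}$. For (L2), compare $V_{i+1}\cup S$ with $V_{i+1}$: by \eqref{eq:add} the objective increases by $f(S)-2e(S,V_{i+1})+\delta|S|$, which is nonnegative. For $S=\{v\}$ this gives $2d_{V_{i+1}}(v)\le k+\delta$, and (L3) follows because $\delta<1$ and the left side is an integer.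
\end{proof}

The sets $Y_1,\dots,Y_s$ are the \emph{layers}; $V_i=Y_i\cup\dots\cup Y_s$, and layers of larger index are called \emph{deeper}. The number $s$ is not bounded in terms of $k$, so the proof must not lose a constant factor in every layer.

For the graph $G_n$ of Example~\ref{ex:diamonds} with $n>D$ we have $B_1=\{z\}$. Every set containing $z$ has potential at least $3=f(\{z\})$, so $V_2=Y_2=\{z\}$, and $Y_1$ is the union of the diamonds. Also $f(V(G_n))=3$, so without the penalty the whole vertex set would be a minimizer. Equality can hold in (L3). For even $k$, a subset of $K_{k/2,n}$ with $a$ vertices on the small side and $b$ on the large side has potential $ka+b(k-2a)$. This is positive for nonempty sets, and for $n>D$ it shows that $V_2$ is the small side, so every vertex of $Y_1$ has $k/2$ deeper neighbors.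

\section{The random coloring}\label{sec:planting}

We color the layers from the deepest one upward. Within a layer the degrees are bounded by $D$, and we can make precise the idea that distant requests do not interact: we choose random small groups of vertices, far apart from each other, give them random colors, and keep every group whose colors are feasible on their own. Any prescribed feasible pattern on at most $k$ vertices then appears with probability bounded below. Put
\[
\rho=4\Lambda Dk,\qquad R=2\rho+2,\qquad p=2^{-k(D+1)^R}k^{-k};
\]
these numbers depend only on $k$.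

\begin{lemma}[Planting]\label{lem:planting}
There is a random $L$-coloring $\varphi$ of $G$ with the following property. Let $1\le i\le s$, let $\zeta$ satisfy $\Pr[\varphi|_{V_{i+1}}=\zeta]>0$, let $J\subseteq Y_i$ with $|J|\le k$, and let $\theta:J\to\mathbb N$. If $\zeta\cup\theta$ extends to an $L$-coloring of $G[V_i]$, then
\[
\Pr\bigl[\varphi|_J=\theta\ \big|\ \varphi|_{V_{i+1}}=\zeta\bigr]\ge p.
\]
\end{lemma}

\begin{proof}
We define $\varphi$ on $Y_s,Y_{s-1},\dots,Y_1$ in this order, with fresh randomness for each layer. Fix $i$, write $Y=Y_i$ and $Z=V_{i+1}$, and let $\zeta$ be the $L$-coloring already constructed on $G[Z]$ (the empty map if $i=s$). Distances are measured in $G[Y]$. Select each $v\in Y$ with probability $\frac12$ and give it a uniform tentative color $\tau(v)\in L(v)$, all choices being independent. Join two selected vertices if their distance is at most $R$; the vertex sets of the components of this auxiliary graph are the \emph{clusters}. Distinct clusters are at distance at least $R+1$. \emph{Keep} a cluster $C$ if $|C|\le k$ and $\zeta\cup\tau|_C$ extends to an $L$-coloring of $G[V_i]$. Let $P$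 be the union of the kept clusters.

We claim that $\zeta\cup\tau|_P$ extends to an $L$-coloring of $G[V_i]$. It is an $L$-coloring of $G[Z\cup P]$, since there are no edges between distinct clusters. Suppose it does not extend, and let $T\subseteq Y\setminus P$ be an obstruction for the assignment it leaves, where $r=d_Z+d_P$. By (L2), $\psi_r(T)=2e(T,Z)-f(T)+2e(T,P)\le\delta|T|+2e(T,P)$. Lemma~\ref{lem:size}(a) and $\Lambda\delta<\frac12$ give $|T|\le\frac12|T|+2\Lambda e(T,P)$. Let $n$ be the number of kept clusters with a neighbor in $T$. Each has at most $k$ vertices, of degree at most $D$ in $G[V_i]$ by (L1), so $e(T,P)\le Dkn$ and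
\[
|T|\le4\Lambda Dkn=\rho n.
\]
If $n=0$, this contradicts $T\ne\emptyset$. If $n=1$, let $C$ be the one kept cluster with a neighbor in $T$. The lists on $T$ left by $\zeta\cup\tau|_P$ are those left by $\zeta\cup\tau|_C$, and the extension that exists because $C$ was kept colors $T$ from these lists, a contradiction. Let $n\ge2$. For each of the $n$ clusters choose a vertex of $T$ adjacent to it. Two chosen vertices are at distance at least $(R+1)-2=2\rho+1$ in $G[Y]$, hence also in $G[T]$. So the balls of radius $\rho$ in $G[T]$ around them are pairwise disjoint. Since $G[T]$ is connected, each ball contains the first $\rho+1$ vertices of a shortest path in $G[T]$ to another chosen vertex. Thus $|T|\ge(\rho+1)n>\rho n$, a contradiction. The claim is proved.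

Define $\varphi$ on $V_i$ as an extension of $\zeta\cup\tau|_P$, chosen by any fixed rule. Let $J$ and $\theta$ be as in the statement, and let $J^+$ be the set of vertices of $Y$ at distance at most $R$ from $J$. By (L1), $|J^+|\le k(1+D+\dots+D^R)\le k(D+1)^R$. Since $\theta(v)\in L(v)$ on $J$, with probability $2^{-|J^+|}k^{-|J|}\ge p$ the selected vertices in $J^+$ are exactly those of $J$ and $\tau|_J=\theta$. In this event no selected vertex outside $J$ is joined to $J$, so $J$ is a union of clusters. Each such cluster $C$ has at most $k$ vertices, and $\zeta\cup\theta|_C$ extends because $\zeta\cup\theta$ does. So all of them are kept, and $\varphi|_J=\theta$.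
\end{proof}

From now on $\varphi$ is this random coloring.

\section{Tasks and their cores}\label{sec:tasks}

Let $u\in Y_i$ and $c\in L(u)$. By Lemma~\ref{lem:planting}, to bound $\Pr[\varphi(u)=c]$ from below it suffices to show that, with probability bounded below, the coloring of $V_{i+1}$ has an extension with $u$ colored $c$. This requires at least that the deeper neighbors of $u$ avoid $c$. We therefore consider two kinds of wishes and treat them together.

\begin{definition}\label{def:task}
Fix a layer $i$ and write $Y=Y_i$, $Z=V_{i+1}$. A \emph{task at layer $i$} is one of the following, with its set $Y^*$, function $j:Y^*\to\mathbb Z_{\ge0}$, \emph{budget} $\beta$ and \emph{admissible} colorings.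
\begin{itemize}
\item An \emph{avoiding task} is a finite set of pairs $(y,b)$ with $y\in Y$, $b\in\mathbb N$. A coloring \emph{fulfills} it if no such $y$ has color $b$; the color $b$ is \emph{forbidden} at $y$. Here $Y^*=Y$, $j(y)$ is the number of pairs at $y$, $\beta=2j(Y)$, and every $L$-coloring of $G[Z]$ is admissible.
\item A \emph{fixing task} is a pair $(u,c)$ with $u\in Y$, $c\in L(u)$. A coloring \emph{fulfills} it if $u$ has color $c$; the color $c$ is \emph{forbidden} at the neighbors of $u$. Here $Y^*=Y\setminus\{u\}$, $j=d_{\{u\}}$, $\beta=k-2d_Z(u)$, and an $L$-coloring of $G[Z]$ is admissible if it does not use $c$ on $N(u)\cap Z$.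
\end{itemize}
An admissible coloring $\zeta$ \emph{supports} the task if it extends to an $L$-coloring of $G[V_i]$ that fulfills the task.
\end{definition}

All tasks below are assumed to have $\beta\le k$; for fixing tasks this is automatic. A task is \emph{slack} if $\beta\le k-1$ and \emph{tight} if $\beta=k$.

\begin{lemma}\label{lem:star}
If $\zeta$ supports a task at layer $i$ and $\Pr[\varphi|_{Z}=\zeta]>0$, then $\varphi$ fulfills the task with probability at least $p$ conditionally on $\varphi|_Z=\zeta$.
\end{lemma}

\begin{proof}
Let $J$ be the set of vertices $y$ in the pairs of an avoiding task, so $|J|\le\beta/2\le k$, or $J=\{u\}$ for a fixing task. Apply Lemma~\ref{lem:planting} with $\theta$ the restriction to $J$ of an extension of $\zeta$ that fulfills the task.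
\end{proof}

For admissible $\zeta$ and $y\in Y^*$, let $L_\zeta(y)$ be obtained from $L(y)$ by deleting $\zeta(N(y)\cap Z)$ and the colors forbidden at $y$. Then $\zeta$ supports the task if and only if $G[Y^*]$ is $L_\zeta$-colorable, and $(L_\zeta,r)$ with $r=j+d_Z$ is a reduced assignment on $Y^*$. Its pressure
\[
\Psi(T)=\psi_r(T)=2j(T)+2e(T,Z)-f(T)\qquad(T\subseteq Y^*)
\]
depends on the task but not on $\zeta$. The budget is defined so as to bound $\Psi$.

\begin{lemma}\label{lem:psi}
The function $\Psi$ is integer valued, $\Psi(\emptyset)=0$, and for $T,T'\subseteq Y^*$: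
\begin{itemize}
\item[(a)] $\Psi(T\cup T')+\Psi(T\cap T')\ge\Psi(T)+\Psi(T')$ \textup{(supermodularity)};
\item[(b)] $\Psi(T)\le\beta+\delta(|T|+1)$, and $\Psi(T)\le\beta$ if $|T|\le4\Lambda k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $\Psi(T)=\sum_{y\in T}(2r(y)-k)+2e(T)$. The sum contributes equally to both sides. An edge inside both $T$ and $T'$ is inside both $T\cup T'$ and $T\cap T'$, and an edge inside one of them is inside $T\cup T'$; so $e(T\cup T')+e(T\cap T')\ge e(T)+e(T')$.

(b) For an avoiding task, $2j(T)\le\beta$ and $2e(T,Z)-f(T)\le\delta|T|$ by (L2). For a fixing task, $j(T)=d_T(u)$, and (L2) for $T\cup\{u\}$ together with \eqref{eq:add} gives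
\[
2e(T,Z)+2d_Z(u)\le f(T)+k-2d_T(u)+\delta(|T|+1),
\]
which rearranges to the first bound. If $|T|\le4\Lambda k$, then $\delta(|T|+1)<1$, and $\Psi(T)$ and $\beta$ are integers.
\end{proof}

\begin{lemma}\label{lem:slack}
Let $\zeta$ be admissible. Every obstruction $T\subseteq Y^*$ for $(L_\zeta,r)$ has $|T|\le2\Lambda k$ and $k\le\Psi(T)\le\beta$. Consequently every admissible $\zeta$ supports a slack task, and conditionally on any admissible value of $\varphi|_Z$ of positive probability, $\varphi$ fulfills a slack task with probability at least $p$.
\end{lemma}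

\begin{proof}
By Lemmas~\ref{lem:size}(a) and~\ref{lem:psi}(b) and $\beta\le k$,
\[
|T|\le\Lambda\bigl(k+\delta(|T|+1)\bigr)=\Lambda k+\frac{|T|+1}{8k}\le\Lambda k+\frac{|T|}2,
\]
where the last step uses $|T|\ge1$. So $|T|\le2\Lambda k$, hence $\Psi(T)\le\beta$, and $\Psi(T)\ge k$ by Lemma~\ref{lem:pressure}. If $\beta\le k-1$ there is no obstruction; apply Lemma~\ref{lem:star}.
\end{proof}

For the empty avoiding task, $\beta=0$: every $L$-coloring of $G[V_{i+1}]$ extends to $G[V_i]$.

A tight task can fail to be supported, and a priori it could fail at many different places for different $\zeta$. Supermodularity shows that there is only one place. For a tight task let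
\[
\mathcal T=\{T\subseteq Y^*:\ |T|\le2\Lambda k,\ \Psi(T)=k\}.
\]

\begin{lemma}[Core]\label{lem:core}
Consider a tight task. If $\mathcal T=\emptyset$, then every admissible $\zeta$ supports it. Otherwise $\mathcal T$ has an element $S$, the \emph{core}, that is contained in all elements of $\mathcal T$, and for every admissible $\zeta$:
\begin{itemize}
\item[(a)] if $G[S]$ is not $L_\zeta$-colorable, then $S$ is an obstruction for $(L_\zeta,r)$;
\item[(b)] $\zeta$ supports the task if and only if $G[S]$ is $L_\zeta$-colorable.
\end{itemize}
\end{lemma}

\begin{proof}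
By Lemma~\ref{lem:slack} every obstruction for $(L_\zeta,r)$ belongs to $\mathcal T$, which gives the first claim. Let $T,T'\in\mathcal T$. Then $|T\cup T'|\le4\Lambda k$, so $\Psi(T\cup T')\le k$ and $\Psi(T\cap T')\le k$ by Lemma~\ref{lem:psi}(b), and $\Psi(T\cap T')\ge2k-\Psi(T\cup T')\ge k$ by Lemma~\ref{lem:psi}(a). Thus $T\cap T'\in\mathcal T$. So the intersection $S$ of all elements of $\mathcal T$ lies in $\mathcal T$; it is nonempty because $\Psi(S)=k\neq\Psi(\emptyset)$.

(a) The set $S$ contains an obstruction $T$. Since $T\in\mathcal T$, also $S\subseteq T$.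

(b) If $\zeta$ supports the task, then $G[Y^*]$ and its subgraph $G[S]$ are $L_\zeta$-colorable. Conversely, fix an $L_\zeta$-coloring of $G[S]$ and suppose it does not extend to $G[Y^*]$. Delete from the lists $L_\zeta$ on $Y^*\setminus S$ the colors of neighbors in $S$, put $r'=r+d_S$, and let $T'\subseteq Y^*\setminus S$ be an obstruction for this reduced assignment. The core has used up the whole budget, so almost no pressure is left for $T'$: by \eqref{eq:add} and Lemma~\ref{lem:psi}(b),
\[
\psi_{r'}(T')=\Psi(T')+2e(S,T')=\Psi(S\cup T')-\Psi(S)\le\delta\bigl(|S|+|T'|+1\bigr).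
\]
Lemma~\ref{lem:size}(a) gives $|T'|\le\frac12(|S|+|T'|+1)$, so $|T'|\le|S|+1$. Then $\psi_{r'}(T')\le\delta(2|S|+2)\le\delta(4\Lambda k+2)<1$, contradicting Lemma~\ref{lem:pressure}.
\end{proof}

In $G_n$ with $n>D$, the fixing task $(u_1,c)$ at layer $1$ has $\beta=3-0=k$. The triangle $S=\{a_1,b_1,y_1\}$ has $r\equiv1$ on it, so $\Psi(S)=6-3=3$, while its subsets of size $1$ and $2$ have $\Psi=-1$ and $\Psi=0$. Hence $S$ is the core. It is not the only element of $\mathcal T$, since $\Psi(S\cup X_2)=\Psi(S)+2-2=3$.

\section{Tight tasks}\label{sec:tight}

Two tight tasks occur in the proof of Theorem~\ref{thm:main}: fixing a vertex that has no deeper neighbor, as for $u_1$ in $G_n$, and avoiding one color on $k/2$ vertices of a layer, as for the small side of $K_{k/2,n}$. In each case we must make the core colorable by influencing its deeper neighbors, which is a new task in a deeper layer. If the new task were tight again, the argument would recurse through an unbounded number of layers. The point of the next lemma is that the new task can be chosen slack.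

\begin{lemma}\label{lem:tight}
Consider one of the following tasks at layer $i$:
\begin{itemize}
\item[(I)] $k$ is even, $A\subseteq Y_i$, $|A|=k/2$, $c\in\mathbb N$, and the task is the avoiding task $\{(y,c):y\in A\}$;
\item[(II)] the fixing task $(u,c)$, where $u\in Y_i$, $c\in L(u)$ and $d_{V_{i+1}}(u)=0$.
\end{itemize}
Then $\varphi|_{V_{i+1}}$ supports the task with probability at least $p$, and $\varphi$ fulfills the task with probability at least $p^2$.
\end{lemma}

\begin{proof}
The second claim follows from the first by Lemma~\ref{lem:star}. In both cases $\beta=k$, $j(y)\le1$ for all $y$, the only forbidden color is $c$, and every $L$-coloring $\zeta$ of $G[Z]$ is admissible, where $Z=V_{i+1}$. If $\mathcal T=\emptyset$, or if the core $S$ is $L_\zeta$-colorable for every $\zeta$, then every $\zeta$ supports the task by Lemma~\ref{lem:core}. So assume that the core $S$ exists and is an obstruction for some $\zeta$. Let $m=e(S,Z)$. Then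
\begin{equation}\label{eq:core}
2j(S)+2m-f(S)=k.
\end{equation}

\smallskip\noindent\emph{The core has between $1$ and $k/2$ edges to $Z$.} By \eqref{eq:core}, $2m=f(S)+k-2j(S)$. In (I) this is at least $f(S)\ge1$, because $2j(S)\le k$. In (II) it equals $f(S\cup\{u\})\ge1$ by \eqref{eq:add}. So $m\ge1$. Here the strict inequality $\mathrm{mad}(G)<k$ is essential: with $m=0$ the lists on $S$ would not depend on $\zeta$, and no coloring would support the task. Next, (L2) and $\delta|S|<1$ give $2m\le f(S)$, and inserting this in \eqref{eq:core} gives $2j(S)\ge k$. Finally, since $S$ is an obstruction, the numbers $x_y=d_S(y)+r(y)-k$ are nonnegative, and \eqref{eq:excess} reads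
\begin{equation}\label{eq:jmx}
j(S)+m+x(S)=k.
\end{equation}
Hence $m\le k-j(S)\le k/2$.

\smallskip
Let $\ell\ge i+1$ be the smallest index such that $Y_\ell$ contains a neighbor of $S$, and let $q=e(S,Y_\ell)$. Then $1\le q\le m\le k/2$, and all neighbors of $S$ in $Z$ lie in $V_\ell=Y_\ell\cup V_{\ell+1}$. Among the layers in $Z$ that contain neighbors of $S$, the layer $Y_\ell$ is colored last. Just before it is colored, $S$ is not yet under its full pressure $k$ and is therefore colorable.

\smallskip\noindent\emph{Case 1: $2q\le k-1$.} Condition on a value $\xi$ of $\varphi|_{V_{\ell+1}}$ of positive probability. For $y\in S$ let $L^\xi(y)$ be obtained from $L(y)$ by deleting $\xi(N(y)\cap V_{\ell+1})$ and the forbidden color, if any, and let $r^\xi=j+d_{V_{\ell+1}}$. We claim that $G[S]$ is $L^\xi$-colorable. Otherwise there is an obstruction $T\subseteq S$, and Lemma~\ref{lem:pressure} gives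
\[
k\le2j(T)+2e(T,V_{\ell+1})-f(T)=\Psi(T)-2e(T,Y_\ell).
\]
Since $|T|\le|S|\le2\Lambda k$, Lemma~\ref{lem:psi}(b) gives $\Psi(T)\le k$. So $\Psi(T)=k$ and $e(T,Y_\ell)=0$. Then $T\in\mathcal T$, hence $T=S$, and $e(S,Y_\ell)=0$ contradicts $q\ge1$.

Fix an $L^\xi$-coloring $\chi$ of $G[S]$, depending only on $\xi$, and ask the layer $Y_\ell$ to respect it: consider the avoiding task at layer $\ell$ with the pairs $(z,\chi(y))$ for all edges $yz$ with $y\in S$, $z\in Y_\ell$. Its budget is at most $2q\le k-1$, so by Lemma~\ref{lem:slack} it is fulfilled with conditional probability at least $p$. If it is fulfilled, then $\chi(y)$ differs from the forbidden color at $y$ and from the colors of all neighbors of $y$ in $V_{\ell+1}$ and in $Y_\ell$. So $\chi$ is an $L_\zeta$-coloring of $G[S]$ for $\zeta=\varphi|_Z$, and $\varphi|_Z$ supports the original task by Lemma~\ref{lem:core}(b). Averaging over $\xi$ finishes this case.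

\smallskip\noindent\emph{Case 2: $q=k/2$.} Now $k$ is even, so $k\ge4$. The task of Case 1 may be tight, but the core is completely determined. We have $m=q=k/2$, and \eqref{eq:jmx} with $j(S)\ge k/2$ gives $j(S)=k/2$, $x(S)=0$ and $r(S)=k$. By Lemma~\ref{lem:size}(b), $G[S]$ is $K_1$ or $K_k$, and $K_1$ is excluded because $j\le1<k/2$ on a single vertex. So $G[S]=K_k$, and $x_y=0$ means $r(y)=j(y)+d_Z(y)=1$ for every $y\in S$: half of the vertices of $S$ lose only the color $c$, and each of the others has exactly one neighbor in $Z$, which lies in $Y_\ell$ because $q=m$. Choose $y_0\in S$ with $j(y_0)=1$, and $y_1\in S$ with $d_Z(y_1)=1$ and neighbor $z_1\in Y_\ell$.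

For every $\zeta$ the lists $L_\zeta(y)$, $y\in S$, have size at least $k-1$. An $L_\zeta$-coloring of $K_k$ is a choice of distinct representatives from the lists, and by Hall's theorem it exists if and only if any $n$ of the lists together contain at least $n$ colors. For $n\le k-1$ this holds. For $n=k$ it fails only if all lists equal one set of $k-1$ colors. So if $G[S]$ is not $L_\zeta$-colorable, then $L(y_1)\setminus\{\zeta(z_1)\}$ has size $k-1$ and equals $L(y_0)\setminus\{c\}$, a set that does not depend on $\zeta$; thus $\zeta(z_1)$ is the only element of $L(y_1)$ outside $L(y_0)\setminus\{c\}$. Since some $\zeta$ is of this kind, there is a color $b$ such that $G[S]$ is $L_\zeta$-colorable whenever $\zeta(z_1)\neq b$. The avoiding task $\{(z_1,b)\}$ at layer $\ell$ has budget $2\le k-1$, so it is fulfilled with probability at least $p$ by Lemma~\ref{lem:slack}. If it is fulfilled, $\varphi|_Z$ supports the original task by Lemma~\ref{lem:core}(b).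
\end{proof}

For the task $(u_1,c)$ in $G_n$ with lists $\{1,2,3\}$ we are in Case 1 with $\ell=2$, $q=1$ and $V_3=\emptyset$. The coloring $\chi$ uses the two colors other than $c$ on $a_1,b_1$ and the color $c$ on $y_1$, and the new task is $\{(z,c)\}$, as found by hand in Example~\ref{ex:diamonds}. The smallest configuration as in Case 2 has $k=4$: a $K_4$ in which two vertices are adjacent to $u$ and each of the other two has one neighbor in $Y_\ell$. With all lists $\{1,2,3,4\}$, the $K_4$ is blocked only if these neighbors all have color $c$, so it suffices that one of them avoids $c$.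

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The case $k=2$ is Proposition~\ref{prop:forests}. Let $k\ge3$, and let $\varphi$ be the random coloring of Lemma~\ref{lem:planting}. We show that $\varepsilon(k)=p^k$ works. Let $u\in Y_i$, $c\in L(u)$ and $A=N(u)\cap V_{i+1}$; then $|A|\le k/2$ by (L3).

If $A=\emptyset$, Lemma~\ref{lem:tight}(II) gives $\Pr[\varphi(u)=c]\ge p^2$.

Let $A\neq\emptyset$. The fixing task $(u,c)$ has budget $k-2|A|\le k-2$, so it is slack. Let $E$ be the event that $\varphi$ does not use $c$ on $A$, that is, that $\varphi|_{V_{i+1}}$ is admissible. By Lemma~\ref{lem:slack}, $\Pr[\varphi(u)=c]\ge p\Pr[E]$. To bound $\Pr[E]$, put $A_\ell=A\cap Y_\ell$ for $\ell>i$.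

Suppose first that $2|A_\ell|\le k-1$ for all $\ell$. Let $\ell_1>\dots>\ell_n$ be the indices with $A_\ell\ne\emptyset$, so $n\le|A|\le k/2$, and let $E_t$ be the event that $\varphi$ does not use $c$ on $A_{\ell_t}$. The event $E_t$ says that the avoiding task $\{(y,c):y\in A_{\ell_t}\}$ at layer $\ell_t$ is fulfilled. This task has budget $2|A_{\ell_t}|\le k-1$, so by Lemma~\ref{lem:slack} the event $E_t$ has probability at least $p$ conditionally on any value of $\varphi$ on $V_{\ell_t+1}$. The events $E_1,\dots,E_{t-1}$ are determined by this value. Hence $\Pr[E_1\cap\dots\cap E_t]\ge p\Pr[E_1\cap\dots\cap E_{t-1}]$, and $\Pr[E]\ge p^n\ge p^{k/2}$.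

Otherwise $2|A_\ell|\ge k$ for some $\ell$. Then $|A_\ell|=k/2$, $k$ is even, $A=A_\ell$, and $\Pr[E]\ge p^2$ by Lemma~\ref{lem:tight}(I) at layer $\ell$.

In all cases $\Pr[\varphi(u)=c]\ge\min\bigl(p^2,\,p^{k/2+1},\,p^3\bigr)\ge p^k$, since $p\le1$ and $k\ge3$. As $p$ depends only on $k$, this proves Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{BiBradshaw}
Richard Bi and Peter Bradshaw,
\emph{Flexible list coloring of graphs with maximum average degree less than $3$},
arXiv:2310.02979 (2023).

\end{thebibliography}
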